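\title{Finite axiomatizability is definable in the interpretability degrees of sequential theories}

\begin{abstract}
We consider the degrees of global interpretability of recursively enumerable sequential theories and show that the degrees containing a finitely axiomatized theory are first-order definable, without parameters, from the order alone: they are the degrees that are the supremum of the pseudo-complements below them. This answers a question of Visser. The proof translates disjointness of degrees into provability of disjunctions of $\Pi_1$-sentences in elementary arithmetic, and then uses the recursion theorem to build $\Sigma_1$-sentences that have a strongest $\Pi_1$-consequence. It follows that local interpretability is definable from global interpretability. We also show that the pseudo-complements generate only a proper sublattice of the finitely axiomatizable degrees.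
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A theory $V$ \emph{interprets} a theory $U$ if the language of $U$ can be translated into that of $V$ so that $V$ proves the translations of all axioms of $U$; inside every model of $V$ one can then define, uniformly, a model of $U$. We write $U\lhd_{\mathsf{glob}}V$ and speak of \emph{global} interpretability, because one translation serves all axioms of $U$. We write $U\lhd_{\mathsf{loc}}V$, \emph{local} interpretability, if $V$ interprets every finite subtheory of $U$, by a translation that may depend on the subtheory. Both relations are preorders, and the first implies the second.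

We consider these preorders on the recursively enumerable (r.e.) \emph{sequential} theories, that is, the theories that can code finite sets of their own objects; precise conventions are in Section~\ref{sec:degrees}. Identifying mutually interpretable theories gives the partial orders $\mathsf{Glob}_{\mathsf{seq}}$ of global degrees and $\mathsf{Loc}_{\mathsf{seq}}$ of local degrees. Both are distributive lattices. Let $\pi\colon\mathsf{Glob}_{\mathsf{seq}}\to\mathsf{Loc}_{\mathsf{seq}}$ send the global degree of $U$ to the local degree $\pi(U)$ of $U$.

For which $U$ does the difference between local and global disappear? Say that $\mathsf{fin}(U)$ holds if for all r.e.\ sequential $V$,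
\[
U\lhd_{\mathsf{glob}}V\iff \pi(U)\lhd_{\mathsf{loc}}\pi(V).
\]
Let $\mathsf{Fin}$ be the set of global degrees that contain a finitely axiomatized theory. It is known that $\mathsf{fin}(U)$ holds exactly when the degree of $U$ lies in $\mathsf{Fin}$. So a property that seems to concern the presentation of a theory is first-order definable, without parameters, in the structure $(\mathsf{Glob}_{\mathsf{seq}},\mathsf{Loc}_{\mathsf{seq}},\pi)$. The following question is posed in \cite{Vis18}.

\begin{quote}
\emph{Can $\mathsf{fin}$ be defined in $\mathsf{Glob}_{\mathsf{seq}}$ alone? That is, is there a parameter-free first-order formula $\varphi(x)$, with $\lhd_{\mathsf{glob}}$ as its only non-logical symbol, that holds of a global degree exactly when $\mathsf{fin}$ does?}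
\end{quote}

The lattice structure and the coincidence of $\mathsf{fin}$ with $\mathsf{Fin}$ belong to the setting of the question, and we use them without proof: the coincidence only to restate results about $\mathsf{fin}$ in terms of $\mathsf{Fin}$, and joins and distributivity only in Section~\ref{sec:proper}. From now on $\le$ is $\lhd_{\mathsf{glob}}$, $\equiv$ is mutual interpretability, and $0,1,\sqcap,\sqcup$ are the bottom, top, meet and join of $\mathsf{Glob}_{\mathsf{seq}}$. A theory and its global degree are often denoted by the same letter.

\begin{example}\label{ex:PA}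
The bottom degree contains Buss's finitely axiomatized theory $\mathsf{S}^1_2$, and the top degree contains a finitely axiomatized inconsistent theory, so $0,1\in\mathsf{Fin}$. The degree of Peano arithmetic, taken as $\mathsf{S}^1_2$ plus full induction, is not in $\mathsf{Fin}$. We use the second incompleteness theorem in the form
\begin{itemize}
\item[(G)] a consistent r.e.\ sequential theory $V$ does not interpret $\mathsf{S}^1_2+\mathsf{Con}(V)$.
\end{itemize}
If $\mathsf{PA}\equiv A$ with $A$ finitely axiomatized, then a finite subtheory $\mathsf{PA}_0\supseteq\mathsf{S}^1_2$ of $\mathsf{PA}$ already interprets $A$, and hence $\mathsf{PA}$. Since $\mathsf{PA}$ proves the consistency of each of its finite subtheories, $\mathsf{PA}_0\ge\mathsf{PA}\ge\mathsf{S}^1_2+\mathsf{Con}(\mathsf{PA}_0)$, against (G).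
\end{example}

There is a reason to doubt that $\varphi$ exists. Among the deductively closed theories of a fixed language, ordered by inclusion, the finitely axiomatizable ones are the compact elements, and compactness quantifies over sets of elements. In $\mathsf{Glob}_{\mathsf{seq}}$ the order-theoretic content of $\mathsf{fin}$ is different, but it is circular: $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ means that every element of $\mathsf{Fin}$ below $U$ is below $V$ (Lemma~\ref{lem:local}), so $\mathsf{fin}(U)$ says that $U$ is the supremum of the elements of $\mathsf{Fin}$ below it. This describes $\mathsf{Fin}$ in terms of $\mathsf{Fin}$. It also shows how to break the circle. We need a \emph{definable} set of degrees that is small enough to lie inside $\mathsf{Fin}$ and large enough to detect every failure $A\not\le V$ with $A\in\mathsf{Fin}$.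

The pseudo-complements form such a set. If the set of all $z$ with $z\sqcap w=0$ has a largest element, we call it the \emph{pseudo-complement} of $w$ and denote it by $w^*$; for example $1^*=0$ and $0^*=1$. In the language of $\le$, put
\begin{align*}
\mathsf{disj}(z,w)&:=\forall t\,\bigl((t\le z\wedge t\le w)\to\forall s\;t\le s\bigr),\\
\mathsf{psc}(k)&:=\exists w\,\forall z\,\bigl(\mathsf{disj}(z,w)\leftrightarrow z\le k\bigr),\\
\varphi(x)&:=\forall v\,\bigl(\forall k\,((\mathsf{psc}(k)\wedge k\le x)\to k\le v)\to x\le v\bigr).
\end{align*}
Thus $\mathsf{disj}(z,w)$ says $z\sqcap w=0$; $\mathsf{psc}(k)$ says $k=w^*$ for some $w$; and $\varphi(x)$ says that $x$ is the supremum of the pseudo-complements below it.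

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(i)] If $\mathsf{psc}(k)$, then $k$ contains a finitely axiomatized theory.
\item[(ii)] $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ if and only if for all $k$ with $\mathsf{psc}(k)$, $k\le U$ implies $k\le V$.
\item[(iii)] $\varphi(x)$ defines $\mathsf{fin}$ (equivalently, $\mathsf{Fin}$) in $\mathsf{Glob}_{\mathsf{seq}}$.
\end{itemize}
\end{theorem}

So the answer is yes. Part (i) is soft and is proved in Section~\ref{sec:degrees}. The work lies in producing enough pseudo-complements. Sections~\ref{sec:arith} and~\ref{sec:dict} reduce this to a problem about $\Pi_1$-sentences over elementary arithmetic, Section~\ref{sec:sep} solves that problem, and Section~\ref{sec:proof} assembles the proof. After (i) one may hope that $\mathsf{psc}$ itself, or a finite lattice combination of pseudo-complements, captures $\mathsf{Fin}$; Section~\ref{sec:proper} refutes this. Section~\ref{sec:variants} treats other conventions.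

\section{Sequential theories and disjoint degrees}\label{sec:degrees}

\subsection*{Interpretations}
A theory is given by an r.e.\ set of axioms in first-order logic with identity, over a finite signature. We take signatures to be relational (function symbols are replaced by their graphs) and allow $0$-ary relation symbols. Inconsistent theories are admitted; they form the degree $1$.

A \emph{translation} $\nu$ of the signature of $U$ into the language of $V$ consists of a dimension $m\ge1$, a domain formula $\delta(\vec x)$ in $m$ variables, and for each $n$-ary relation symbol $B$ of $U$, identity included, a formula $B^\nu(\vec x_1,\dots,\vec x_n)$ in $n$ blocks of $m$ variables; no further free variables are allowed. The map $\psi\mapsto\psi^\nu$ commutes with the connectives and relativizes quantifiers to $\delta$. The translation is an \emph{interpretation} of $U$ in $V$ if $V$ proves $\exists\vec x\,\delta(\vec x)$, the translations of the finitely many identity axioms for the signature of $U$, and the translations of the axioms of $U$. So interpretations are relativized, many-dimensional and parameter-free,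 and need not preserve identity. Three observations will be used throughout.
\begin{itemize}
\item[(I1)] If $A$ is finitely axiomatized and $V\ge A$, then $V_0\ge A$ for a finite subtheory $V_0$ of $V$, since only finitely many proofs are involved.
\item[(I2)] For fixed r.e.\ $V$, the set of finitely axiomatized $A$ with $V\ge A$ is r.e.: search for a translation and finitely many proofs.
\item[(I3)] If $D$ is a sentence of the language of $T$, and both $T+D$ and $T+\neg D$ interpret $X$, then $T$ interprets $X$.
\end{itemize}
For (I3), let $\nu_1,\nu_2$ be the two interpretations. Make their dimensions equal by padding the shorter tuples with dummy coordinates that all formulas, including the translation of identity, ignore. Let $\nu$ have domain $(D\wedge\delta_1)\vee(\neg D\wedge\delta_2)$ and $B^\nu:=(D\wedge B^{\nu_1})\vee(\neg D\wedge B^{\nu_2})$. Then $\psi^\nu$ is equivalent to $\psi^{\nu_1}$ under $D$ and to $\psi^{\nu_2}$ under $\neg D$, so $T$ proves every required $\psi^\nu$ by cases.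

\subsection*{Sequentiality}
\emph{Adjunctive set theory} $\mathsf{AS}$ has the two axioms
\[
\exists x\,\forall y\;\neg\,y\in x,\qquad \forall x,y\,\exists z\,\forall u\,(u\in z\leftrightarrow u\in x\vee u=y).
\]
A theory $U$ is \emph{sequential} if it interprets $\mathsf{AS}$ directly, that is, without relativization and preserving identity: some formula $x\in y$ of the language of $U$ makes both axioms provable in $U$. The same formula works in every theory extending $U$. Since two proofs use finitely many axioms, every finite subtheory of a sequential $U$ is contained in a finite \emph{sequential} subtheory of $U$.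

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ if and only if every $k\in\mathsf{Fin}$ with $k\le U$ satisfies $k\le V$.
\item[(b)] If $k\in\mathsf{Fin}$, then $\pi(k)\lhd_{\mathsf{loc}}\pi(V)$ if and only if $k\le V$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $V$ interprets every finite subtheory of $U$, and let $K\le U$ be finitely axiomatized. By (I1), $K\le U_0$ for a finite subtheory $U_0$ of $U$, so $K\le U_0\le V$. Conversely, assume the right-hand side and let $U_0$ be a finite subtheory of $U$. Enlarge it to a finite sequential subtheory $A$ of $U$. The degree of $A$ is in $\mathsf{Fin}$ and below $U$, so $U_0\le A\le V$.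

(b) By (a), $\pi(k)\lhd_{\mathsf{loc}}\pi(V)$ says that every element of $\mathsf{Fin}$ below $k$ is below $V$. As $k$ is the largest such element, this is $k\le V$.
\end{proof}

\subsection*{The bottom degree and meets}
The definition of $\mathsf{S}^1_2$ and its language $\mathcal L_2$ is recalled in Section~\ref{sec:arith}. For now we need only the following (Buss; Nelson; \cite[Ch.~V]{HP}; \cite{Vis08}).
\begin{itemize}
\item[(A)] $\mathsf{S}^1_2$ is finitely axiomatizable, sequential, and interpretable in $\mathsf{AS}$.
\end{itemize}
Every sequential theory interprets $\mathsf{AS}$, so $\mathsf{S}^1_2$ has degree $0$. For an $\mathcal L_2$-sentence $D$ let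
\[
[D]:=\text{the degree of }\mathsf{S}^1_2+D .
\]
By (A), $[D]\in\mathsf{Fin}$.

The meet of $Z$ and $W$ has an explicit representative. Make the signatures disjoint apart from identity, add a $0$-ary relation symbol $p$, and let $Z\oplus W$ have the axioms $p\to\zeta$ for $\zeta\in Z$ and $\neg p\to\omega$ for $\omega\in W$. This theory is r.e., and it is sequential, by the formula $(p\wedge x\in_Z y)\vee(\neg p\wedge x\in_W y)$. It is interpreted in $Z$ by reading $p$ as $\top$ and the relation symbols of $W$ as $\bot$, and symmetrically in $W$. If $X\le Z$ and $X\le W$, then $X\le Z\oplus W$ by (I3) with $D:=p$. Hence $Z\oplus W$ represents $Z\sqcap W$.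

An interpretation of $Z\oplus W$ in $\mathsf{S}^1_2$ turns $p$ into an arithmetical sentence. So disjointness of two degrees, however complicated their axiom sets, is witnessed by one sentence.

\begin{lemma}\label{lem:split}
For every $\mathcal L_2$-sentence $D$, $[D]\sqcap[\neg D]=0$. Moreover, $z\sqcap w=0$ if and only if there is an $\mathcal L_2$-sentence $D$ with $z\le[D]$ and $w\le[\neg D]$.
\end{lemma}

\begin{proof}
If $t\le[D]$ and $t\le[\neg D]$, then $\mathsf{S}^1_2$ interprets $t$ by (I3), so $t=0$. This proves the first statement and the direction from right to left. If $Z\sqcap W=0$, let $\nu$ interpret $Z\oplus W$ in $\mathsf{S}^1_2$ and put $D:=p^\nu$. Then $\mathsf{S}^1_2+D\vdash\zeta^\nu$ for $\zeta\in Z$ and $\mathsf{S}^1_2+\neg D\vdash\omega^\nu$ for $\omega\in W$.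
\end{proof}

Thus every degree disjoint from $w$ lies below a finitely axiomatizable degree disjoint from $w$. The largest degree disjoint from $w$, if there is one, has no room to grow.

\begin{lemma}\label{lem:pscfin}
If $k=w^*$, then $k\in\mathsf{Fin}$.
\end{lemma}

\begin{proof}
Since $k\sqcap w=0$, Lemma~\ref{lem:split} gives $D$ with $k\le[D]$ and $w\le[\neg D]$. Then $[D]\sqcap w\le[D]\sqcap[\neg D]=0$, so $[D]\le w^*=k$. Hence $k=[D]$.
\end{proof}

\section{Bounded arithmetic and cuts}\label{sec:arith}

\subsection*{The theories $\mathsf{S}^1_2$ and $\mathsf{EA}$}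
The language $\mathcal L_2$ has $0$, successor, $+$, $\cdot$, $\lfloor x/2\rfloor$, $|x|$, $\#$ and $\le$, where $|x|$ is the number of binary digits of $x$ (with $|0|=0$) and $x\#y=2^{|x|\cdot|y|}$. A quantifier $Qx\le t$ is \emph{bounded}, and \emph{sharply bounded} if $t$ has the form $|s|$. A formula is $\Delta_0$ if all its quantifiers are bounded. The class $\Sigma^b_1$ is the closure of the formulas with only sharply bounded quantifiers under $\wedge$, $\vee$, sharply bounded quantifiers and bounded existential quantifiers. The theory $\mathsf{S}^1_2$ consists of finitely many open axioms and, for $\phi\in\Sigma^b_1$,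
\[
\phi(0)\wedge\forall x\,\bigl(\phi(\lfloor x/2\rfloor)\to\phi(x)\bigr)\to\forall x\,\phi(x).\tag{PIND}
\]
It proves, for $\phi\in\Sigma^b_1$, ordinary induction up to lengths,
\[
\phi(0)\wedge\forall x\,\bigl(\phi(x)\to\phi(x+1)\bigr)\to\forall x\,\phi(|x|),\tag{LIND}
\]
it proves that all $\mathcal L_2$-functions are monotone, and it proves $0\#z=1\#0=1$ together with the recursion equations
\begin{equation}\label{eq:rec}
|y|=|y'|+1,\qquad 1\#y=2\cdot(1\#y'),\qquad y\#z=(y'\#z)\cdot(1\#z)
\end{equation}
for $y=2y'+i\ne0$, $i\le1$. With $\underline n$ the numeral of $n$, it proves $x\le\underline n\to\bigvee_{c\le n}x=\underline c$, proves every true $\Delta_0$-sentence, and refutes every false one.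

A \emph{$\Pi_1$-sentence} is a sentence $\forall y\,\theta(y)$ and a \emph{$\Sigma_1$-sentence} is a sentence $\exists y\,\theta(y)$, with $\theta\in\Delta_0$. A block $\forall\vec y$ may be replaced by $\forall u\,\forall\vec y\le u$; a disjunction $\forall y\,\theta\vee\forall y\,\theta'$ by $\forall u\,\forall y,y'\le u\,(\theta(y)\vee\theta'(y'))$; and a negated $\Sigma_1$-sentence by the evident $\Pi_1$-sentence. These equivalences hold in all models of $\mathsf{S}^1_2$, so we treat such sentences as $\Pi_1$, tacitly replacing them by the literal form.

The graph of exponentiation is $\Delta_0$: $y=2^x$ abbreviates $|y|=x+1\wedge y=1\#\lfloor y/2\rfloor$. In $\mathsf{S}^1_2$ the class of $x$ for which $2^x$ exists contains $0$, is closed under successor ($2^{x+1}=2\cdot2^x$), and is closed downward (apply LIND to $x'>x\vee\exists z\le y\;z=2^{x'}$, where $y=2^x$). Put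
\[
\mathsf{EA}:=\mathsf{S}^1_2+\forall x\,\exists y\;y=2^x .
\]
This theory proves induction, and hence the least number principle, for $\Delta_0$-formulas. Indeed, let $\phi(x,\vec c)\in\Delta_0$ and fix $a$. By monotonicity, substituting the quantifier bounds into one another gives a term $t(a,\vec c)\ge a$ that bounds all quantified values in $\phi(x,\vec c)$ for $x\le a$. With $u=2^t$ we have $|u|=t+1$, so for $x\le a$ the formula $\phi$ is equivalent to a formula $\phi'$ with parameter $u$ whose quantifiers are bounded by $|u|$. Now LIND for $x>a\vee\phi'(x)$ gives induction for $\phi$ up to $a$, since $a=|\lfloor 2^a/2\rfloor|$ is a length. So $\mathsf{EA}$ is $I\Delta_0+\exp$ up to definitional extension. It is true in $\mathbb N$.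

\subsection*{Cuts}
Let $T\supseteq\mathsf{S}^1_2$, in a language containing $\mathcal L_2$. A \emph{$T$-cut} is a formula $I(x)$ that $T$ proves to contain $0$ and to be closed downward and under all $\mathcal L_2$-functions; $\psi^I$ is the relativization of $\psi$ to $I$. Without induction for $I$, a cut may be a proper initial segment, and this is the main source of interpretations between weak arithmetics. For arguments in $I$, $\Delta_0$-formulas have the same truth value in $I$ and outside, so $\Pi_1$-sentences pass from the universe to a cut and from a cut to a smaller cut. The axioms of $\mathsf{S}^1_2$ hold in $I$: open axioms are inherited, and if the premise of PIND for $\phi$ holds in $I$ and $b\in I$, then PIND for $\phi(x)\vee x>b$ in the universe gives $\phi(b)$. The same applies to any initial segment of a model of $\mathsf{S}^1_2$ that is closed under the $\mathcal L_2$-functions. Consequently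
\begin{equation}\label{eq:cutint}
T\vdash Q^I\ \text{ for a $T$-cut $I$}\quad\Longrightarrow\quad T\ \text{interprets}\ \mathsf{S}^1_2+Q .
\end{equation}
Cuts are obtained by Solovay's method of shortening \cite[Ch.~V]{HP}.
\begin{itemize}
\item[(F)] If $T\supseteq\mathsf{S}^1_2$ proves that a definable class $X$ contains $0$ and is closed downward and under successor, then $X$ contains a $T$-cut.
\end{itemize}
Here is the method. The class $X'=\{x:\forall y\in X\;y+x\in X\}\subseteq X$ is in addition closed under $+$, and $X''=\{x:\forall y\in X'\;y\cdot x\in X'\}\subseteq X'$ under $+$ and $\cdot$. Then $X'''=\{x:\forall y\in X''\;y\#x\in X''\}$ lies in $X''$ because $x<1\#x$. It is a cut because $y\#1\le2y+1$, $y\#(x+1)\le(y\#x)(y\#1)$, $y\#(xx')\le(y\#x)(y\#x')$, $x+x'\le(x+1)(x'+1)$ and $y\#(x\#x')\le((y\#x)\#x')\,(y\#1)$.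

\subsection*{Cited results}
We use four further facts.
\begin{itemize}
\item[(B)] Every finitely axiomatized sequential theory $A$ is mutually interpretable with $\mathsf{S}^1_2+C$ for some $\Pi_1$-sentence $C$, namely a restricted consistency statement for $A$ \cite{Pud85,Vis93,Vis11}. For inconsistent $A$ take a refutable $C$.
\item[(C)] If $T$ is sequential and $N_1,N_2$ are interpretations of $\mathsf{S}^1_2$ in $T$, then there are $T$-definable initial segments $J_i$ of $N_i$, containing $0$ and closed under successor, $+$ and $\cdot$, and a $T$-definable isomorphism $F\colon J_1\to J_2$ with respect to $0$, successor, $+$, $\cdot$, $\le$ \cite{Pud85}.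
\item[(D)] If $Q\in\Pi_1$ and $\mathsf{S}^1_2\vdash Q^J$ for an $\mathsf{S}^1_2$-cut $J$, then $\mathsf{EA}\vdash Q$ \cite{WP87}; see also \cite{Vis92}.
\item[(E)] Enumerate all $\Pi_1$-sentences effectively as $R_0,R_1,\dots$. There is a $\Delta_0$-formula $\tau(r,j)$ with $\mathsf{EA}\vdash\neg R_r\leftrightarrow\exists j\,\tau(\underline r,j)$ for every $r$; it comes from the truth definition for $\Delta_0$-formulas in $I\Delta_0+\exp$ \cite[Ch.~V]{HP}. There is a $\Delta_0$-formula $\kappa(e,u,s)$ such that $\mathcal W_e=\{u:\mathbb N\models\exists s\,\kappa(e,u,s)\}$ is a standard numbering of the r.e.\ sets. So the recursion theorem holds: for every r.e.\ set $\mathcal R\subseteq\mathbb N^2$ there is $e$ with $\mathcal W_e=\{u:(e,u)\in\mathcal R\}$.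
\end{itemize}
By (B), every element of $\mathsf{Fin}$ is $[C]$ for some $C\in\Pi_1$; nothing else about $C$ will be used. Facts (A), (B) and (C) are the places where sequentiality enters.

For orientation we indicate how (D) follows from the standard fact that $\mathsf{EA}\vdash\mathsf{Con}_n(\mathsf{S}^1_2)$ for each $n$, where $\mathsf{Con}_n$ says that there is no inconsistency proof using only formulas of quantifier-alternation complexity at most $n$. Let $Q=\forall x\,\chi(x)$, reason in $\mathsf{EA}$, and suppose $\neg\chi(a)$. With binary numerals, $J(0)$ and $J(x)\to J(2x)\wedge J(2x+1)$ give in $O(|a|)$ steps an $\mathsf{S}^1_2$-proof of $J(\underline a)$ of bounded complexity. By external induction on $\Delta_0$-formulas, using $x\le\underline b\to\bigvee_{c\le b}x=\underline c$, the sentence $\neg\chi(\underline a)$ has an $\mathsf{S}^1_2$-proof of bounded complexity, whose size is available by exponentiation. Together with the fixed proofs of $Q^J$ and of $J(x)\to(\chi^J(x)\leftrightarrow\chi(x))$ this contradicts $\mathsf{Con}_n(\mathsf{S}^1_2)$ for a fixed $n$.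

\subsection*{Every interpretation of a $\Pi_1$-sentence yields a cut}
We need a converse of \eqref{eq:cutint}. Fact (C) almost gives it: $Q$ holds in the interpreted numbers, hence in $J_2$, and $F$ copies $J_2$ to an initial segment of the numbers of $T$. But $Q$ may mention $|x|$ and $\#$, which $F$ is not known to preserve. Since these functions obey the recursion \eqref{eq:rec}, the class where $F$ does preserve them is closed under successor, and (F) applies.

\begin{lemma}\label{lem:tocut}
Let $T\supseteq\mathsf{S}^1_2$, in a finite language containing $\mathcal L_2$, and let $\nu$ interpret $\mathsf{S}^1_2+Q$ in $T$, where $Q\in\Pi_1$. Then $T\vdash Q^J$ for some $T$-cut $J$.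
\end{lemma}

\begin{proof}
The theory $T$ is sequential by (A). Apply (C) with $N_1$ the identity interpretation and $N_2=\nu$, and let $I_0\subseteq J_1$ be a $T$-cut given by (F). For $x,y\in I_0$ the values $\lfloor x/2\rfloor$, $|x|$, $x\#y$ lie in $I_0$, so $F$ is defined on them. We reason in $T$; operations applied to values of $F$ are those of $\nu$, and \eqref{eq:rec} holds on both sides. As $F$ preserves the relation $y=2y'+i$ for $i\le1$, it preserves $\lfloor y/2\rfloor$, and $y=2y'+i\neq0$ implies $F(y)=2F(y')+i\ne0$.

Let $X_1$ be the class of $x\in I_0$ such that $F(|y|)=|F(y)|$ and $F(1\#y)=1\#F(y)$ for all $y\le x$. It contains $0$, since $|0|=0$ and $1\#0=1$, and it is closed downward. Let $x\in X_1$ and $0\ne y\le2x+1$. Then $y=2y'+i$ with $y'\le x$, and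
\begin{gather*}
F(|y|)=F(|y'|)+1=|F(y')|+1=|F(y)|,\\
F(1\#y)=2F(1\#y')=2(1\#F(y'))=1\#F(y).
\end{gather*}
So $2x+1\in X_1$, and therefore $x+1\in X_1$. By (F), $X_1$ contains a $T$-cut $I_1$.

Let $X_2$ be the class of $x\in I_1$ such that $F(y\#z)=F(y)\#F(z)$ for all $y\le x$ and $z\in I_1$. It contains $0$, since $0\#z=1$, and it is closed downward. For $x\in X_2$, $z\in I_1$ and $0\ne y=2y'+i\le2x+1$,
\[
F(y\#z)=F(y'\#z)\cdot F(1\#z)=(F(y')\#F(z))\cdot(1\#F(z))=F(y)\#F(z),
\]
where $F(1\#z)=1\#F(z)$ because $z\in X_1$. So $X_2$ is closed under successor and contains a $T$-cut $J$.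

On $J$ the map $F$ preserves all $\mathcal L_2$-functions. Hence $F[J]$ is an initial segment of the $\nu$-numbers closed under them, and it is isomorphic to $J$ as an $\mathcal L_2$-structure. The $\Pi_1$-sentence $Q$ holds in the $\nu$-numbers, so it holds in $F[J]$, and so in $J$.
\end{proof}

\section{Degrees of $\Pi_1$-sentences and provability in $\mathsf{EA}$}\label{sec:dict}

The degrees in $\mathsf{Fin}$ are the degrees $[C]$ with $C\in\Pi_1$. We now express what we need about their order in terms of provability in $\mathsf{EA}$, where the least number principle and the formula $\tau$ are available. The link is that a proof in $\mathsf{EA}$ of a $\Pi_1$-sentence uses exponentiation only finitely often, and $\mathsf{S}^1_2$ has cuts on which a fixed number of exponentiations is possible.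

\begin{lemma}\label{lem:mono}
Let $P,R\in\Pi_1$ and $\mathsf{EA}+P\vdash R$. Then $\mathsf{S}^1_2+P\vdash R^I$ for some $\mathsf{S}^1_2$-cut $I$. In particular $[R]\le[P]$.
\end{lemma}

\begin{proof}
Let $R=\forall x\,\chi(x)$, and let $2^x_0=x$, $2^x_{k+1}=2^{2^x_k}$. For each $k$, ``$2^x_k$ exists'' is an $\mathcal L_2$-formula.

Suppose $M\models\mathsf{S}^1_2+P$ and $a\in M$ is such that $2^a_k$ exists for every $k\in\omega$. Let $N=\{b\in M:b\le2^a_k\text{ for some }k\in\omega\}$, an initial segment containing $a$. Let $b,c\le m=2^a_k$. From $|2^x|=x+1$ we get $x+1\le2^x$, and hence $2x\le2^x$, whenever $2^x$ exists. So $b+1$ and $b+c$ are at most $2^m$; $b\cdot c\le2^{2m}\le2^m_2$; $b\#c=2^{|b||c|}\le2^{bc}\le2^m_3$; and $2^b$ exists and is at most $2^m$. Thus $N\models\mathsf{EA}$, and $N\models P$ since $P\in\Pi_1$. Then $N\models R$, so $\chi(a)$ holds in $N$ and in $M$. By compactness there is $k$ with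
\[
\mathsf{S}^1_2+P\vdash\forall a\,\bigl(2^a_k\text{ exists}\to\chi(a)\bigr).
\]

We define $\mathsf{S}^1_2$-cuts $I_k$ such that $\mathsf{S}^1_2$ proves that $2^x_k$ exists for $x\in I_k$. Let $I_0$ be the universe. Given $I_k$, the class $\{x:\exists y\in I_k\;y=2^x\}$ contains $0$ and is closed downward and under successor, so by (F) it contains a cut $I_{k+1}$. If $x\in I_{k+1}$, then $2^x\in I_k$, so $2^x_{k+1}=2^{2^x}_k$ exists. With $I=I_k$ we get $\mathsf{S}^1_2+P\vdash\forall a\in I\,\chi(a)$, which is $R^I$ by absoluteness. The last claim is \eqref{eq:cutint}.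
\end{proof}

For disjointness the translation goes both ways.

\begin{lemma}\label{lem:disj}
For $P,Q\in\Pi_1$: $[P]\sqcap[Q]=0$ if and only if $\mathsf{EA}\vdash P\vee Q$. In particular, $[Q]=0$ if and only if $\mathsf{EA}\vdash Q$.
\end{lemma}

\begin{proof}
Suppose $\mathsf{EA}\vdash P\vee Q$. By Lemma~\ref{lem:mono}, with a trivial hypothesis, $\mathsf{S}^1_2\vdash P^I\vee Q^I$ for an $\mathsf{S}^1_2$-cut $I$. For $D:=P^I$ we have $[P]\le[D]$ and $[Q]\le[\neg D]$ by \eqref{eq:cutint}. Lemma~\ref{lem:split} gives $[P]\sqcap[Q]=0$.

Conversely, let $D$ be as in Lemma~\ref{lem:split}, so $[P]\le[D]$ and $[Q]\le[\neg D]$. By Lemma~\ref{lem:tocut} there are an $(\mathsf{S}^1_2+D)$-cut $I$ and an $(\mathsf{S}^1_2+\neg D)$-cut $I'$ with $\mathsf{S}^1_2+D\vdash P^I$ and $\mathsf{S}^1_2+\neg D\vdash Q^{I'}$. By cases on $D$, the formula $J(x):=(D\wedge I(x))\vee(\neg D\wedge I'(x))$ is an $\mathsf{S}^1_2$-cut and $\mathsf{S}^1_2\vdash(P\vee Q)^J$. By (D), $\mathsf{EA}\vdash P\vee Q$. The last statement is the case $P=Q$.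
\end{proof}

Write the second sentence as $\neg E$ with $E\in\Sigma_1$. Then $[C]\sqcap[\neg E]=0$ says $\mathsf{EA}\vdash E\to C$: the degrees $[C]$ disjoint from $[\neg E]$ are given by the $\Pi_1$-consequences of $\mathsf{EA}+E$. A strongest such consequence gives a largest such degree.

\begin{lemma}\label{lem:crit}
Let $E\in\Sigma_1$ and $P'\in\Pi_1$. Suppose that $\mathsf{EA}\vdash E\to P'$, and that $\mathsf{EA}\vdash P'\to R$ for every $R\in\Pi_1$ with $\mathsf{EA}\vdash E\to R$. Then $[P']=[\neg E]^*$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:disj}, $[P']\sqcap[\neg E]=0$, so every $z\le[P']$ is disjoint from $[\neg E]$. Conversely let $z\sqcap[\neg E]=0$. Lemma~\ref{lem:split} gives $D$ with $z\le[D]$ and $[\neg E]\le[\neg D]$, whence $[D]\sqcap[\neg E]=0$. By (B), $[D]=[C]$ for some $C\in\Pi_1$. By Lemma~\ref{lem:disj}, $\mathsf{EA}\vdash E\to C$; by hypothesis, $\mathsf{EA}\vdash P'\to C$; by Lemma~\ref{lem:mono}, $z\le[C]\le[P']$.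
\end{proof}

\section{Separation by pseudo-complements}\label{sec:sep}

\begin{proposition}\label{prop:sep}
Let $A$ be a finitely axiomatized sequential theory, $V$ an r.e.\ sequential theory, and $A\not\le V$. Then there is $k$ with $\mathsf{psc}(k)$, $k\le A$ and $k\not\le V$.
\end{proposition}

\subsection*{The requirements}
By (B), $A$ has degree $[P]$ for a $\Pi_1$-sentence $P=\forall y\,\theta(y)$. We look for $k=[P']$ with $P'$ the strongest $\Pi_1$-consequence of $\mathsf{EA}+E$ for some $E\in\Sigma_1$. To get $k\le A$ we want $P$ to imply $P'$. So both $P$ and $E$ should imply $P'$, and the simplest candidate is $P\vee E$ itself. We need $E\in\Sigma_1$ such that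
\begin{itemize}
\item[(a)] $P\vee E$ is $\mathsf{EA}$-equivalent to a $\Pi_1$-sentence $P'$;
\item[(b)] every $\Pi_1$-consequence of $\mathsf{EA}+E$ is a consequence of $\mathsf{EA}+P$;
\item[(c)] $[P']\not\le V$.
\end{itemize}
Requirements (b) and (c) pull in opposite directions. If $\mathsf{EA}\vdash E$, then (a) and (b) hold, but $[P']=0\le V$. If $\mathsf{EA}\vdash\neg E$, then $P'=P$ satisfies (a) and (c), but (b) fails unless $\mathsf{EA}\vdash\neg P$.

Requirement (a) is met by comparing witnesses: $E$ will say that some event happens before the first counterexample to $P$.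

\begin{lemma}\label{lem:witness}
Let $\varepsilon(x)\in\Delta_0$, and put
\[
E:=\exists x\,\bigl(\varepsilon(x)\wedge\forall y\le x\,\theta(y)\bigr),\qquad
P':=\forall y\,\bigl(\theta(y)\vee\exists x<y\;\varepsilon(x)\bigr).
\]
Then $\mathsf{EA}\vdash P'\leftrightarrow(P\vee E)$ and $\mathsf{EA}+P\vdash\exists x\,\varepsilon(x)\to E$.
\end{lemma}

\begin{proof}
The second claim and $P\to P'$ are immediate. If $x$ witnesses $E$ and $\neg\theta(y)$, then $x<y$; so $E\to P'$. If $P'$ and $\neg P$, take the least $y_0$ with $\neg\theta(y_0)$ and some $x<y_0$ with $\varepsilon(x)$. Then $\theta(y)$ for all $y\le x$, so $E$.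
\end{proof}

\subsection*{One sentence}
Consider (b) for a single $\Pi_1$-sentence $R=\forall x\,\eta(x)$. Let the event be a counterexample to $R$, that is, $\varepsilon:=\neg\eta$, so that $E$ says ``$R$ fails before $P$ does''. Suppose $\mathsf{EA}\vdash E\to R$. Two things follow.
\begin{itemize}
\item In $\mathsf{EA}+P$, a failure of $R$ is an event, so it yields $E$, and $E$ yields $R$. Hence $\mathsf{EA}+P\vdash R$, which is (b) for $R$.
\item $E$ implies $\neg R$ by its form, and it implies $R$. Hence $\mathsf{EA}\vdash\neg E$, so $P'$ is equivalent to $P$, and (c) holds.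
\end{itemize}
The first point needs only that a failure of $R$ triggers the event. The second point survives if finitely many sentences can trigger the event and $E$ implies each of them.

To satisfy (b) for all $R$, we cannot let every $\Pi_1$-sentence trigger the event: if $\varepsilon(0)$ is true, then $P'$ is equivalent to $\theta(0)$, so it is provable whenever $\theta(0)$ is true, and (c) fails. Instead $R_r$ becomes a trigger only at a stage $m$ at which $E\to R_r$ has been found provable in $\mathsf{EA}$. This refers to $E$ itself, which the recursion theorem allows. There are now infinitely many potential triggers, and $E$ need not be refutable. For (c) we add a stopping rule: no trigger is admitted at a stage at which $V$ has been found to interpret $\mathsf{S}^1_2+P'$. If that discovery were ever made, only finitely many triggers would remain, the second point would make $P'$ equivalent to $P$, and $V$ would interpret $A$. So it is never made, the rule never applies at a standard stage, and the first point goes through.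

\begin{proof}[Proof of Proposition~\ref{prop:sep}]
For $e\in\mathbb N$ let $\varepsilon_e(x)$ be the $\Delta_0$-formula
\[
\exists m,j\le x\;\exists r,s\le m\;\bigl[\kappa(\underline e,2r,s)\wedge\tau(r,j)\wedge\forall q\le m\;\neg\kappa(\underline e,1,q)\bigr].
\]
It says: by stage $m$ the number $2r$ has entered $\mathcal W_e$ and $1$ has not, and $j$ witnesses that $R_r$ is false. Let $E_e\in\Sigma_1$ and $P_e\in\Pi_1$ be the sentences $E$ and $P'$ of Lemma~\ref{lem:witness} for $\varepsilon_e$. The set
\[
\{(e,2r):\mathsf{EA}\vdash E_e\to R_r\}\ \cup\ \{(e,1):V\text{ interprets }\mathsf{S}^1_2+P_e\}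
\]
is r.e.\ by (I2); this is the only place where we use that $V$ is r.e. By the recursion theorem fix $e$ with
\begin{equation}\label{eq:fix}
2r\in\mathcal W_e\iff\mathsf{EA}\vdash E_e\to R_r,\qquad\quad 1\in\mathcal W_e\iff[P_e]\le V .
\end{equation}
Write $\varepsilon,E,P'$ for $\varepsilon_e,E_e,P_e$. The equivalences \eqref{eq:fix} are used only externally; of $\kappa$, the theory $\mathsf{EA}$ needs to know only its numerical instances. Requirement (a) holds by Lemma~\ref{lem:witness}.

\emph{Requirement (c).} Suppose $[P']\le V$. Then $1\in\mathcal W_e$, so $\kappa(\underline e,1,\underline{q_0})$ is true, hence provable in $\mathsf{EA}$, for some $q_0\in\mathbb N$. In $\mathsf{EA}$, if $\varepsilon(x)$ holds through $m,j,r,s$, then the last clause forces $m<q_0$, so $r,s<q_0$. Let $\Phi$ be the finite set of $r<q_0$ such that $\kappa(e,2r,s)$ is true for some $s<q_0$. Since $\mathsf{EA}$ refutes the false instances of $\kappa$, it proves $E\to\bigvee_{r\in \Phi}\exists j\,\tau(\underline r,j)$, that is, $E\to\bigvee_{r\in \Phi}\neg R_r$. For $r\in \Phi$ we have $2r\in\mathcal W_e$, so $\mathsf{EA}\vdash E\to R_r$.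 Hence $\mathsf{EA}\vdash\neg E$, and $\mathsf{EA}\vdash P'\to P$ by (a). Lemma~\ref{lem:mono} gives $A\equiv[P]\le[P']\le V$, contrary to $A\not\le V$.

\emph{Requirement (b).} Let $R=R_r$ and $\mathsf{EA}\vdash E\to R_r$. Then $2r\in\mathcal W_e$, so $\kappa(e,2r,s)$ is true for some $s\in\mathbb N$. Put $m:=\max(r,s)$. By (c) and \eqref{eq:fix}, $1\notin\mathcal W_e$, so $\forall q\le\underline m\;\neg\kappa(\underline e,1,q)$ is a true $\Delta_0$-sentence, and $\mathsf{EA}$ proves it. Work in $\mathsf{EA}+P$ and suppose $\neg R_r$. Take $j$ with $\tau(\underline r,j)$ and put $x:=\max(\underline m,j)$. Then $\varepsilon(x)$, so $E$ by Lemma~\ref{lem:witness}, so $R_r$, a contradiction. Thus $\mathsf{EA}+P\vdash R$. (This step is the reason why the stopping clause is bounded by $m$ and not by $x$: the stage $m$ is a standard number, while nothing bounds $j$.)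

\emph{Conclusion.} Let $k:=[P']$. By (a), $\mathsf{EA}\vdash E\to P'$. If $R\in\Pi_1$ and $\mathsf{EA}\vdash E\to R$, then $\mathsf{EA}\vdash P\to R$ by (b), so $\mathsf{EA}\vdash P'\to R$ by (a). Lemma~\ref{lem:crit} gives $k=[\neg E]^*$. Since $\mathsf{EA}+P\vdash P'$, Lemma~\ref{lem:mono} gives $k\le[P]\equiv A$. And $k\not\le V$ is (c).
\end{proof}

The hypothesis on $A$ cannot be dropped. If $\mathsf{fin}(A)$ fails, take $V$ with $\pi(A)\lhd_{\mathsf{loc}}\pi(V)$ and $A\not\le V$; by Lemmas~\ref{lem:local} and~\ref{lem:pscfin}, every pseudo-complement below $A$ is below $V$.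

\section{Definability of $\mathsf{fin}$ and of the local order}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (i) is Lemma~\ref{lem:pscfin}.

(ii) If $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$, $\mathsf{psc}(k)$ and $k\le U$, then $k\in\mathsf{Fin}$ by (i), and $k\le V$ by Lemma~\ref{lem:local}(a). If $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ fails, the same lemma gives a finitely axiomatized sequential $A$ with $A\le U$ and $A\not\le V$, and Proposition~\ref{prop:sep} gives $k$ with $\mathsf{psc}(k)$, $k\le A\le U$ and $k\not\le V$.

(iii) Since $U\le V$ always implies $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$, the property $\mathsf{fin}(U)$ says that $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ implies $U\le V$ for all $V$. By (ii), this is $\varphi(U)$. The passage to $\mathsf{Fin}$ is the known coincidence of $\mathsf{fin}$ and $\mathsf{Fin}$.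
\end{proof}

\begin{corollary}\label{cor:loc}
\begin{itemize}
\item[(a)] The relation $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ is definable in $\mathsf{Glob}_{\mathsf{seq}}$ without parameters. Hence $\mathsf{Loc}_{\mathsf{seq}}$ is a definable quotient of $\mathsf{Glob}_{\mathsf{seq}}$ with quotient map $\pi$, and every relation on $\mathsf{Glob}_{\mathsf{seq}}$ that is first-order definable in $(\mathsf{Glob}_{\mathsf{seq}},\mathsf{Loc}_{\mathsf{seq}},\pi)$ is definable in $\mathsf{Glob}_{\mathsf{seq}}$.
\item[(b)] A global degree is in $\mathsf{Fin}$ if and only if it is the supremum in $\mathsf{Glob}_{\mathsf{seq}}$ of the pseudo-complements below it.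
\item[(c)] Every local degree is the supremum in $\mathsf{Loc}_{\mathsf{seq}}$ of the images of pseudo-complements that lie below it.
\end{itemize}
\end{corollary}

\begin{proof}
(a) The defining formula is the right-hand side of Theorem~\ref{thm:main}(ii). As $\pi$ is onto, a variable over $\mathsf{Loc}_{\mathsf{seq}}$ can be replaced by a variable over $\mathsf{Glob}_{\mathsf{seq}}$ standing for a preimage; then $\lhd_{\mathsf{loc}}$ is replaced by the defining formula, and equality of local degrees by its symmetrization. Part (b) spells out $\varphi$. (c) Let $\pi(V)$ be an upper bound of all $\pi(k)$ with $\mathsf{psc}(k)$ and $\pi(k)\lhd_{\mathsf{loc}}\pi(U)$. These $k$ are in $\mathsf{Fin}$, so by Lemma~\ref{lem:local}(b) every pseudo-complement $k\le U$ satisfies $k\le V$. Theorem~\ref{thm:main}(ii) gives $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$.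
\end{proof}

\section{Pseudo-complements do not generate $\mathsf{Fin}$}\label{sec:proper}

Infinite suprema cannot be avoided in Corollary~\ref{cor:loc}(b).

\begin{theorem}\label{thm:proper}
The sublattice of $\mathsf{Glob}_{\mathsf{seq}}$ generated by the pseudo-complements is a proper subset of $\mathsf{Fin}$. In particular, $\mathsf{psc}$ itself does not define $\mathsf{fin}$.
\end{theorem}

To show that a degree is not generated, we need a property that pseudo-complements have and that survives $\sqcap$ and $\sqcup$. Call $d$ \emph{dense} if $d\sqcap z=0$ implies $z=0$. Let $\mathcal N$ be the set of degrees $a$ that have a complement up to density: for some $c$, $a\sqcap c=0$ and $a\sqcup c$ is dense.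

\begin{lemma}\label{lem:N}
$\mathcal N$ is a sublattice that contains all pseudo-complements.
\end{lemma}

\begin{proof}
If $k=w^*$, take $c=w$. If $(k\sqcup w)\sqcap z=0$, then $w\sqcap z=0$, so $z\le k$, so $z=k\sqcap z=0$.

Dense elements are closed upward, and under $\sqcap$: if $d_1\sqcap d_2\sqcap z=0$, then $d_2\sqcap z=0$, then $z=0$. Let $c_i$ witness $a_i\in\mathcal N$ for $i=1,2$; then $d:=(a_1\sqcup c_1)\sqcap(a_2\sqcup c_2)$ is dense. For $a_1\sqcap a_2$ take $c_1\sqcup c_2$. By distributivity,
\begin{gather*}
(a_1\sqcap a_2)\sqcap(c_1\sqcup c_2)\le(a_1\sqcap c_1)\sqcup(a_2\sqcap c_2)=0,\\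
(a_1\sqcap a_2)\sqcup(c_1\sqcup c_2)=(a_1\sqcup c_1\sqcup c_2)\sqcap(a_2\sqcup c_1\sqcup c_2)\ge d .
\end{gather*}
For $a_1\sqcup a_2$ take $c_1\sqcap c_2$; the same two computations apply with the roles of the $a_i$ and the $c_i$ exchanged.
\end{proof}

We want $a=[\neg\Gamma]\notin\mathcal N$ with $\Gamma\in\Sigma_1$. By Lemma~\ref{lem:disj}, a degree $[R_e]$ is disjoint from $a$ when $\mathsf{EA}\vdash\Gamma\to R_e$, and a nonzero degree $[\neg G]$ is disjoint from both when $G\in\Sigma_1$ is consistent with $\mathsf{EA}$ and implies $\neg\Gamma\wedge R_e$. Such a $G$ exists if, under a consistent $\Sigma_1$-hypothesis, $\Gamma$ becomes equivalent to $\neg R_e$. So $\Gamma$ should be able to imitate any $\Sigma_1$-sentence.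

\begin{lemma}\label{lem:flex}
There are $\Sigma_1$-sentences $\Gamma,G_0,G_1,\dots$ such that for every $e$, $\mathsf{EA}\nvdash\neg G_e$ and $\mathsf{EA}\vdash G_e\to(\Gamma\leftrightarrow\neg R_e)$.
\end{lemma}

\begin{proof}
Let $\langle e,s\rangle:=(e+s)^2+e$. In $\mathsf{EA}$ this is injective, because $(e+s)^2\le\langle e,s\rangle<(e+s+1)^2$, and $e,s\le\langle e,s\rangle$. For $i\in\mathbb N$ let $\omega_i(e,x)$ be the $\Delta_0$-formula
\[
\exists s\le x\,\bigl(x=\langle e,s\rangle\wedge\kappa(\underline i,e,s)\bigr)\wedge\forall e',s'\le x\,\bigl(\langle e',s'\rangle<x\to\neg\kappa(\underline i,e',s')\bigr),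
\]
so that $\exists x\,\omega_i(e,x)$ says that $e$ is the first number to enter $\mathcal W_i$. By the recursion theorem fix $i$ with $\mathcal W_i=\{e:\mathsf{EA}\vdash\neg\exists x\,\omega_i(\underline e,x)\}$, and put
\[
G_e:=\exists x\,\omega_i(\underline e,x),\qquad \Gamma:=\exists e,x,j\,\bigl(\omega_i(e,x)\wedge\tau(e,j)\bigr).
\]
If $\mathcal W_i\ne\emptyset$, let $\langle e,s\rangle$ be least with $\kappa(i,e,s)$ true. Then $G_e$ is a true $\Sigma_1$-sentence, so $\mathsf{EA}\vdash G_e$, while $e\in\mathcal W_i$ gives $\mathsf{EA}\vdash\neg G_e$; this contradicts the consistency of $\mathsf{EA}$. So $\mathcal W_i=\emptyset$, which says $\mathsf{EA}\nvdash\neg G_e$ for all $e$. In $\mathsf{EA}$, if $\omega_i(e,x)$ and $\omega_i(e',x')$, then neither $x<x'$ nor $x'<x$, so $e=e'$. Hence under $G_e$ the sentence $\Gamma$ is equivalent to $\exists j\,\tau(\underline e,j)$, that is, to $\neg R_e$.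
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:proper}]
\emph{Containment.} The set $\mathsf{Fin}$ contains the pseudo-complements by Lemma~\ref{lem:pscfin}. Let $A,B$ be finitely axiomatized and sequential. Then $A\oplus B$ is finitely axiomatized. If $X$ represents $A\sqcup B$, then by (I1) some finite sequential subtheory $X_0$ of $X$ interprets both $A$ and $B$, so $X\le X_0\le X$.

\emph{Properness.} By Lemma~\ref{lem:N} it suffices to show that $a:=[\neg\Gamma]\in\mathsf{Fin}$ is not in $\mathcal N$. Let $a\sqcap c=0$. Lemma~\ref{lem:split} gives $D$ with $a\le[D]$ and $c\le[\neg D]$, so $a\sqcap[\neg D]=0$. By (B), $[\neg D]=[R_e]$ for some $e$. By Lemma~\ref{lem:disj}, $\mathsf{EA}\vdash\Gamma\to R_e$. Under $G_e$, the sentence $\Gamma$ implies both $R_e$ and $\neg R_e$, so $\neg\Gamma$ holds, and then $R_e$ holds. Thus $\mathsf{EA}$ proves $\neg G_e\vee\neg\Gamma$ and $\neg G_e\vee R_e$. Let $z:=[\neg G_e]$. By Lemma~\ref{lem:disj}, $z\sqcap a=0$ and $z\sqcap c\le z\sqcap[R_e]=0$, so $z\sqcap(a\sqcup c)=0$ by distributivity. Since $\mathsf{EA}\nvdash\neg G_e$, the same lemma gives $z\ne0$. So $a\sqcup c$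 is not dense, and as $c$ was arbitrary, $a\notin\mathcal N$.
\end{proof}

\section{Other conventions}\label{sec:variants}

Theorem~\ref{thm:main} holds, with the same $\varphi$, under each of the following two changes of convention.

\subsection*{Only consistent theories}
The degrees of consistent theories form the downward closed set $\mathsf{Glob}_{\mathsf{seq}}\setminus\{1\}$. For consistent $z,w$ the formula $\mathsf{disj}(z,w)$ still means $z\sqcap w=0$, and $\mathsf{fin}(U)$ is unchanged for consistent $U$, since both sides of its defining equivalence hold for inconsistent $V$. Two points need attention.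

In Lemma~\ref{lem:pscfin}, the step $[D]\le k$ now requires $\mathsf{S}^1_2+D$ to be consistent. Otherwise $\mathsf{S}^1_2\vdash\neg D$, so $w\le[\neg D]=0$, every degree is disjoint from $w$, and $k$ is the greatest consistent degree. There is none: by (G), a consistent r.e.\ sequential $V$ does not interpret $\mathsf{S}^1_2+\mathsf{Con}(V)$, and this theory is consistent because it is true.

In Proposition~\ref{prop:sep}, both $k$ and $[\neg E]$ must be consistent. The first is, as $k\le A$. For the second, $E$ is false in $\mathbb N$. If it were true, then $\mathsf{EA}\vdash E$, and its witness would give $r$ with $2r\in\mathcal W_e$ and $R_r$ false; but then \eqref{eq:fix} gives $\mathsf{EA}\vdash R_r$, contradicting soundness. The equivalence of $z\sqcap[\neg E]=0$ with $z\le k$ holds for all degrees $z$, hence for the consistent ones.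

\subsection*{Interpretations with parameters}
Now the formulas of a translation $\nu$ may have extra free variables $\vec a$, and there is a \emph{parameter domain} $\alpha(\vec a)$: the interpreting theory proves $\exists\vec a\,\alpha(\vec a)$ and $\forall\vec a\,(\alpha(\vec a)\to\psi^{\nu,\vec a})$ for every required $\psi$. The class of theories is the same. Observations (I1) and (I2) are unaffected, and (I3) holds with parameter domain $(D\wedge\alpha_1(\vec a))\vee(\neg D\wedge\alpha_2(\vec b))$. The interpretations supplied by (A), (B) and \eqref{eq:cutint} are special cases of the new notion. It remains to revisit the two places where an arbitrary interpretation is taken apart.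

In Lemma~\ref{lem:split}, the translation of $p$ depends on $\vec a$. Take $D:=\exists\vec a\,(\alpha(\vec a)\wedge p^{\nu,\vec a})$. Over $\mathsf{S}^1_2+D$, the translation $\nu$ with parameter domain $\alpha\wedge p^\nu$ interprets $Z$. Over $\mathsf{S}^1_2+\neg D$, every $\vec a$ with $\alpha(\vec a)$ satisfies $\neg p^{\nu,\vec a}$, so $\nu$ with parameter domain $\alpha$ interprets $W$.

In Lemma~\ref{lem:tocut}, apply the parameter-free lemma to $T+\alpha(\vec c)$, with new constants $\vec c$. This gives a formula $J_{\vec a}(x)$ such that $T$ proves, for all $\vec a$ with $\alpha(\vec a)$, that $J_{\vec a}$ has the closure properties of a cut and that $Q^{J_{\vec a}}$. The intersection $J(x):=\forall\vec a\,(\alpha(\vec a)\to J_{\vec a}(x))$ is a $T$-cut. Since some $\vec a$ satisfies $\alpha$, $J\subseteq J_{\vec a}$ and $Q\in\Pi_1$, we get $T\vdash Q^J$.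

With these changes the proofs of (i), (ii) and of the definability of $\mathsf{fin}$ by $\varphi$ go through verbatim, and the passage from $\mathsf{fin}$ to $\mathsf{Fin}$ is again the fact quoted in Section~\ref{sec:intro}.

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}.

\bibitem{Pud85}
Pudl\'ak, Cuts, consistency statements and interpretations, \emph{J. Symbolic Logic}, 1985.

\bibitem{Vis92}
Visser, An inside view of EXP, \emph{J. Symbolic Logic}, 1992.

\bibitem{Vis93}
Visser, The unprovability of small inconsistency, \emph{Arch. Math. Logic}, 1993.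

\bibitem{Vis08}
Visser, Pairs, sets and sequences in first-order theories, 2008.

\bibitem{Vis11}
Visser, Can we make the second incompleteness theorem coordinate free?, \emph{J. Logic Comput.}, 2011.

\bibitem{Vis18}
Albert Visser, The Small-Is-Very-Small Principle, arXiv:1805.01178 (2018).

\bibitem{WP87}
Wilkie and Paris, On the scheme of induction for bounded arithmetic formulas, \emph{Ann. Pure Appl. Logic}, 1987.

\end{thebibliography}
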